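# Collisions of Siegel function values at $\tau_K$

## 1. Three functions of level two

Let $q=e^{2\pi i\tau}$ with $\tau\in\mathbb H$, and let $\Delta(\tau)=q\prod_{n\ge1}(1-q^n)^{24}$, so that $\Delta\bigl(\frac{a\tau+b}{c\tau+d}\bigr)=(c\tau+d)^{12}\Delta(\tau)$ for $\left[\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right]\in\mathrm{SL}_2(\mathbb Z)$. Consider
$$A(\tau)=2^{12}\frac{\Delta(2\tau)}{\Delta(\tau)},\qquad B(\tau)=\frac{\Delta(\tau/2)}{\Delta(\tau)},\qquad C(\tau)=\frac{\Delta((\tau+1)/2)}{\Delta(\tau)} .$$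

The substitution $\tau\mapsto\tau+1$ fixes $A$ and exchanges $B$ and $C$. Under $\tau\mapsto-1/\tau$ the functions $A$ and $B$ are exchanged, because $\Delta(-2/\tau)=(\tau/2)^{12}\Delta(\tau/2)$. The function $C$ is fixed: with $w=(\tau+1)/2$ we have $\frac{-1/\tau+1}{2}=\frac{w-1}{2w-1}$ and $2w-1=\tau$, so $\Delta\bigl(\frac{-1/\tau+1}2\bigr)=\tau^{12}\Delta(w)$. Hence the elementary symmetric functions of $A,B,C$ are $\mathrm{SL}_2(\mathbb Z)$-invariant. They are holomorphic on $\mathbb H$ and meromorphic at infinity, so they are polynomials in $j=q^{-1}+744+O(q)$, determined by the terms $q^n$ with $n\le0$. From the product,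
$$A=2^{12}q\prod_{n\ge1}(1+q^n)^{24},\qquad B=q^{-1/2}\prod_{n\ge1}(1-q^{n-1/2})^{24},\qquad C=-q^{-1/2}\prod_{n\ge1}(1+q^{n-1/2})^{24}.$$
So $B+C=-48+O(q)$ and $A=O(q)$, which gives $A+B+C=-48$. Next, $BC=-q^{-1}\prod(1-q^{2n-1})^{24}=-q^{-1}+24+O(q)$, so $AB+BC+CA=-q^{-1}+24+O(q)=768-j$. Finally $ABC=-4096+O(q)$, so $ABC=-4096$. Thus $A,B,C$ are the roots of
$$X^3+48X^2+(768-j)X+4096=(X+16)^3-jX .$$

When do two of the *squares* $A^2,B^2,C^2$ take the same value at a point $\tau$? With $Y=X+16$ the cubic becomes $Y^3-jY+16j$, of discriminant $4j^3-27\cdot256j^2=4j^2(j-1728)$. Moreover $(A+B)(B+C)(C+A)=-48(768-j)+4096=16(3j-2048)$. Therefore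
$$d_2:=\bigl[(A^2-B^2)(B^2-C^2)(C^2-A^2)\bigr]^2=1024\,j^2\,(j-1728)\,(3j-2048)^2. \tag{1}$$

Let $K$ be an imaginary quadratic field and $\tau_K\in\mathbb H$ with $\mathcal O_K=\mathbb Z[\tau_K]$. Classically $j(\tau_K)$ is an algebraic integer, so it is never $2048/3$. It equals $0$ or $1728$ exactly when $\tau_K$ is $\mathrm{SL}_2(\mathbb Z)$-equivalent to $\zeta_3$ or $i$, that is, for $K=\mathbb Q(\sqrt{-3})$ or $K=\mathbb Q(\sqrt{-1})$. So for every other $K$ the three numbers $A^2,B^2,C^2$ at $\tau_K$ are distinct.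

The functions $A^2,B^2,C^2$ are the level-two members of a family that exists at every level $N$, with its own discriminant $d_N$. Do collisions at $\tau_K$ occur, at every level, only for those two fields?

## 2. Siegel functions of level $N$ and the discriminant $d_N$

For $N\ge1$ let $\mathcal F_N$ be the field of meromorphic modular functions for $\Gamma(N)$ with Fourier coefficients in $\mathbb Q(\zeta_N)$, $\zeta_N=e^{2\pi i/N}$. Then $\mathcal F_1=\mathbb Q(j)$, and $\mathcal F_N/\mathcal F_1$ is Galois with group $\mathrm{GL}_2(\mathbb Z/N\mathbb Z)/\{\pm I_2\}$.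

**Definition (Siegel function).** For $v=\left[\begin{smallmatrix}v_1\\v_2\end{smallmatrix}\right]\in\mathbb Q^2\setminus\mathbb Z^2$, put $z=v_1\tau+v_2$, $q_z=e^{2\pi iz}$, $\mathbf B_2(x)=x^2-x+\frac16$ and
$$g_v(\tau)=-q^{\frac12\mathbf B_2(v_1)}e^{\pi iv_2(v_1-1)}(1-q_z)\prod_{n\ge1}(1-q^nq_z)(1-q^nq_z^{-1}).$$

We write $g_{[v_1,v_2]}$. A factor vanishes only if $z\in\mathbb Z\tau+\mathbb Z$, so $g_v$ has no zeros or poles on $\mathbb H$. For example, $g_{[0,1/2]}=2i\,q^{1/12}\prod(1+q^n)^2$, whose 12th power is $A$. Since $\frac12\mathbf B_2(\frac12)=-\frac1{24}$, one finds in the same way $g_{[1/2,0]}^{12}=B$ and $g_{[1/2,1/2]}^{12}=C$.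

We use these standard facts (Kubert–Lang, *Modular Units*, Ch. 2; Shimura), for $v\in\frac1N\mathbb Z^2\setminus\mathbb Z^2$.

* (S1) $g_v^{12N}$ depends only on $\pm v$ modulo $\mathbb Z^2$.
* (S2) $g_v(\gamma\tau)^{12N}=g_{\gamma^Tv}(\tau)^{12N}$ for $\gamma\in\mathrm{SL}_2(\mathbb Z)$.
* (S3) $\gamma\in\mathrm{GL}_2(\mathbb Z/N\mathbb Z)/\{\pm I_2\}$ sends $g_v^{12N}$ to $g_{\gamma^Tv}^{12N}$, and $\gamma\in\mathrm{SL}_2(\mathbb Z)$ acts by $f\mapsto f\circ\gamma$.

For $N\ge2$ the function $g_{[0,1/N]}^{12N}$ lies in $\mathcal F_N$. By (S3) all its conjugates over $\mathcal F_1$ have the form $g_v^{12N}$ with $v$ of exact order $N$ in $\mathbb Q^2/\mathbb Z^2$. If $(c,d)$ is the bottom row of a matrix in $\mathrm{SL}_2(\mathbb Z)$, then $g_{[c/N,d/N]}^{12N}$ is a conjugate.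

**Definition ($d_N$).** $d_N(\tau)=\mathrm{disc}\bigl(g_{[0,1/N]}(\tau)^{12N},\mathcal F_1\bigr)=\prod_{k_1<k_2}(g_{k_1}-g_{k_2})^2$, where $g_1,\dots,g_{\ell_N}$ are the conjugates of $g_{[0,1/N]}^{12N}$ over $\mathcal F_1$.

It is holomorphic on $\mathbb H$ and is a polynomial in $j$ with rational coefficients; for $N=2$ it is (1). Thus $d_N(\tau_0)=0$ if and only if two conjugates that are *distinct functions* take the same value at $\tau_0$. Since $d_N$ depends only on $j$, we may replace $\tau_K$ by any $\tau\in\mathbb H$ with $\mathbb Z[\tau]=\mathcal O_K$.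

**A lattice version.** For a lattice $L=\mathbb Z\omega_1+\mathbb Z\omega_2$ with $\omega_1/\omega_2\in\mathbb H$, and $z=v_1\omega_1+v_2\omega_2\notin L$ with $Nz\in L$, put $g(z;L)^{12N}=g_v(\omega_1/\omega_2)^{12N}$. If the basis is changed by $\gamma\in\mathrm{SL}_2(\mathbb Z)$ and $v'$ is the new coordinate vector of $z$, then $v=\gamma^Tv'$, so (S2) shows independence of the basis. By (S1) the value depends only on $\pm z$ modulo $L$. Clearly
$$g(cz;cL)^{12N}=g(z;L)^{12N}\qquad(c\in\mathbb C^\times).\tag{2}$$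

Now the two special fields explain themselves. If $K=\mathbb Q(\sqrt{-1})$ with $\tau=i$, or $K=\mathbb Q(\sqrt{-3})$ with $\tau=\zeta_3$, then $\tau$ is a unit of $\mathcal O_K$. By (2), $g(\tau/N;\mathcal O_K)^{12N}=g(1/N;\mathcal O_K)^{12N}$. These are the values at $\tau$ of the conjugates belonging to $[1/N,0]$ and $[0,1/N]$, which are distinct functions since $\mathbf B_2(1/N)\ne\mathbf B_2(0)$. So $d_N(\tau_K)=0$ for every $N\ge2$ in these two fields.

The following question comes from Ho Yun Jung, Ja Kyung Koo and Dong Hwa Shin, "On some Fricke families and application to the Lang-Schertz conjecture", arXiv:1405.5423 (2014). *Prove or disprove: $d_N(\tau_K)\ne0$ for all integers $N\ge2$ and all imaginary quadratic fields $K$ other than $\mathbb Q(\sqrt{-1})$ and $\mathbb Q(\sqrt{-3})$.*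

The statement is false, and the fields that violate it can be determined. From now on $K\neq\mathbb Q(\sqrt{-1}),\mathbb Q(\sqrt{-3})$, $d=d_K$, $\mathcal O=\mathcal O_K$, so $\mathcal O^\times=\{\pm1\}$; $\mathrm N$ is the absolute norm.

**Theorem 1.** $d_6(\tau_K)=0$ for $d_K\in\{-8,-15,-20,-23\}$, and $d_4(\tau_K)=0$ for $d_K=-7$.

**Theorem 2.** $d_N(\tau_K)\ne0$ for all $N\ge2$ if and only if $d_K\notin\{-7,-8,-15,-20,-23\}$. In particular the nonvanishing for all $N\geq 2$ holds whenever $|d_K|>23$, and the bound $23$ is sharp.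

**Theorem 3.** If all primes of $\mathcal O_K$ dividing $N$ have norm $\ge4$ (for example if $\gcd(N,6)=1$), then $d_N(\tau_K)\ne0$.

The full set of $N$ with $d_N(\tau_K)=0$ is not determined here for the five exceptional fields.

## 3. Real values at roots of $X^2+bX+6$, and the field $\mathbb Q(\sqrt{-7})$

To find a collision, use complex conjugation. The $q$-product of $g_{[1/N,0]}$ has real coefficients, so $\overline{g_{[1/N,0]}(\tau)}=g_{[1/N,0]}(-\bar\tau)$. If $\tau+\bar\tau=-b$ with $b\in\mathbb Z$, then $-\bar\tau=\tau+b$, and (S2) gives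
$$\overline{g_{[1/N,0]}(\tau)^{12N}}=g_{[1/N,0]}(\tau+b)^{12N}=g_{[1/N,b/N]}(\tau)^{12N}.\tag{3}$$
The vectors $[1/N,0]$ and $[1/N,b/N]$ belong to the bottom rows $(1,0)$ and $(1,b)$, so both functions are conjugates of $g_{[0,1/N]}^{12N}$. A collision occurs as soon as $g_{[1/N,0]}(\tau)^{12N}$ is *real* while the two functions are distinct. Recall $\eta(\tau)=e^{2\pi i\tau/24}\prod_{n\ge1}(1-q^n)$ and $\eta(-1/w)=\sqrt{-iw}\,\eta(w)$.

**Proof of Theorem 1 for $N=6$.** Let $b\in\{1,2,3,4\}$ and $\tau=\frac{-b+\sqrt{b^2-24}}2$, a root of $X^2+bX+6$. The discriminants $b^2-24=-23,-20,-15,-8$ are fundamental, so $\mathbb Z[\tau]=\mathcal O_K$. Also $\tau\bar\tau=6$ and $-\bar\tau=\tau+b$.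

First we write $g_{[1/6,0]}$ as an eta quotient. Let $\tau'\in\mathbb H$, $t=\tau'/6$, $\xi=e^{2\pi it}$. Here $q_z=\xi$ and $q=\xi^6$, and $\frac12\mathbf B_2(\frac16)=\frac1{72}$, so
$$g_{[1/6,0]}(\tau')=-e^{2\pi it/12}\prod_{\gcd(m,6)=1}(1-\xi^m)=-E(t),\qquad E(t)=\frac{\eta(t)\eta(6t)}{\eta(2t)\eta(3t)}.$$
Indeed, in the quotient the factor $1-\xi^m$ occurs with multiplicity $1-[2\mid m]-[3\mid m]+[6\mid m]=[\gcd(m,6)=1]$, where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise. The leading exponent is $(1+6-2-3)/24=1/12$.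

Next, $E$ is invariant under $t\mapsto-1/(6t)$. That map turns $\eta(t),\eta(6t),\eta(2t),\eta(3t)$ into $\sqrt{-6it}\,\eta(6t)$, $\sqrt{-it}\,\eta(t)$, $\sqrt{-3it}\,\eta(3t)$, $\sqrt{-2it}\,\eta(2t)$, so $E(-1/(6t))=\frac{\sqrt6}{\sqrt3\sqrt2}E(t)=E(t)$. For $t=\tau/6$ we have $-1/(6t)=-1/\tau=-\bar\tau/6=-\bar t$. Hence $E(t)=E(-\bar t)=\overline{E(t)}$ is real, and by (3), $g_{[1/6,0]}(\tau)^{72}=g_{[1/6,b/6]}(\tau)^{72}$.

Finally, the functions are distinct: $g_{[1/6,k/6]}^{72}=c\,q\,(1-72\zeta_6^kq^{1/6}+\cdots)$ with $c\ne0$, and $\zeta_6^b\ne1$. So a factor of $d_6$ vanishes at $\tau$.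

**Proof of Theorem 1 for $N=4$, $d_K=-7$.** Let $\tau=\frac{-1+\sqrt{-7}}2$, so $\tau^2+\tau+2=0$, $\tau\bar\tau=2$ and $-2/\tau=-\bar\tau=\tau+1$. Put
$$f(t)=\frac{\eta(t)}{\eta(2t)}=e^{-2\pi it/24}\prod_{m\text{ odd}}(1-\xi^m),\qquad\xi=e^{2\pi it}.$$
Since $\frac12\mathbf B_2(\frac14)=-\frac1{96}$, we have $g_{[1/4,0]}(4t)=-f(t)$. Three identities hold:
$$f(t)f(-\tfrac1{2t})=\sqrt2,\qquad f(t+1)=e^{-\pi i/12}f(t),\qquad f(t)f(t+\tfrac12)=e^{-\pi i/24}f(2t).$$
The first follows from $f(-\frac1{2t})=\frac{\sqrt{-2it}\,\eta(2t)}{\sqrt{-it}\,\eta(t)}$. The second is clear, and the third is $(1-\xi^m)(1+\xi^m)=1-\xi^{2m}$ for odd $m$, together with the prefactor $e^{-2\pi i(2t+1/2)/24}$.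

Take $t=\tau/2$: then $-\frac1{2t}=-\frac1\tau=\frac{\tau+1}2$, so $\sqrt2=f(\frac\tau2)f(\frac\tau2+\frac12)=e^{-\pi i/24}f(\tau)$, that is, $f(\tau)=\sqrt2\,e^{\pi i/24}$. Take $t=\tau/4$: then $-\frac1{2t}=-\frac2\tau=\tau+1$, so
$$f(\tau/4)=\frac{\sqrt2}{f(\tau+1)}=\frac{\sqrt2}{e^{-\pi i/12}\sqrt2\,e^{\pi i/24}}=e^{\pi i/24}.$$
Hence $g_{[1/4,0]}(\tau)^{48}=e^{2\pi i}=1$ is real, and by (3) with $b=1$ also $g_{[1/4,1/4]}(\tau)^{48}=1$. The two functions have expansions $c\,q^{-1/2}(1-48\,i^kq^{1/4}+\cdots)$ with $c\ne0$ and $k=0,1$, so they are distinct. Thus $d_4(\tau_K)=0$. $\blacksquare$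

This disproves the statement. The rest of the notes proves Theorems 3 and 2.

## 4. Torsion points, annihilators and ray classes

Let $v$ have exact order $N$, $z=v_1\tau_K+v_2$, and put $\Phi(z)=g(z;\mathcal O)^{12N}=g_v(\tau_K)^{12N}$. By (S1) and (S3), to prove $d_N(\tau_K)\ne0$ it suffices to show
$$\Phi(z)\ne\Phi(z')\quad\text{for all }z,z'\in K/\mathcal O\text{ of exact order }N\text{ with }z\not\equiv\pm z'.\tag{4}$$

**Definition (annihilator).** $\mathfrak f=\{a\in\mathcal O: az\in\mathcal O\}$. Equivalently $v_{\mathfrak l}(\mathfrak f)=\max(0,-v_{\mathfrak l}(z))$ for every prime $\mathfrak l$.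

Since $z$ has exact order $N$, $\mathfrak f\cap\mathbb Z=N\mathbb Z$. The order does not determine $\mathfrak f$. For $d=-7$, $\tau=\frac{-1+\sqrt{-7}}2$ and $N=2$, the points $\frac12,\ \frac\tau2,\ \frac{\tau+1}2=-\frac{\bar\tau}2$ have the three different annihilators $(2),(\bar\tau),(\tau)$.

Recall that the ray class group $\mathrm{Cl}(\mathfrak f)$ is the group of fractional ideals prime to $\mathfrak f$ modulo the principal ideals $(y)$ with $y\equiv1\bmod^\times\mathfrak f$, that is, $v_{\mathfrak l}(y-1)\ge v_{\mathfrak l}(\mathfrak f)$ for all $\mathfrak l\mid\mathfrak f$. It maps onto $\mathrm{Cl}(\mathcal O)$. The kernel is the image of $(\mathcal O/\mathfrak f)^\times$ under $x\mapsto[(x)]$, and the kernel of that map is $\{\pm1\}$, as $\mathcal O^\times=\{\pm1\}$. For $\mathfrak m\mid\mathfrak f$, the kernel of $\mathrm{Cl}(\mathfrak f)\to\mathrm{Cl}(\mathfrak m)$ consists of the classes $[(y)]$ with $y$ prime to $\mathfrak f$ and $y\equiv1\bmod^\times\mathfrak m$; so it is the image of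 $\ker((\mathcal O/\mathfrak f)^\times\to(\mathcal O/\mathfrak m)^\times)$. The conductor of a character $\chi$ of $\mathrm{Cl}((N))$ is the ideal $\mathfrak g$ such that, for $\mathfrak f\mid N$, $\chi$ factors through $\mathrm{Cl}(\mathfrak f)$ exactly when $\mathfrak g\mid\mathfrak f$. For a prime $\mathfrak l\nmid\mathfrak g$, $\chi(\mathfrak l)$ means the value of the primitive character.

**The class of a torsion point.** The ideal $z\mathfrak f$ is integral and prime to $\mathfrak f$, by the valuation formula. Put $c_z=[z\mathfrak f]\in\mathrm{Cl}(\mathfrak f)$. It depends only on $z$ modulo $\mathcal O$: if $a\in\mathcal O$ then $(z+a)/z=1+a/z$, and $v_{\mathfrak l}(a/z)\ge v_{\mathfrak l}(\mathfrak f)$ at $\mathfrak l\mid\mathfrak f$. The image of $c_z$ in $\mathrm{Cl}(\mathcal O)$ is $[\mathfrak f]$.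

For $C\in\mathrm{Cl}(\mathfrak f)$ and an integral ideal $\mathfrak c\in C$ put $\Phi_{\mathfrak f}(C)=g(1;\mathfrak f\mathfrak c^{-1})^{12N}$. Here $1\notin\mathfrak f\mathfrak c^{-1}$ because $\mathfrak c\not\subset\mathfrak f$, and $N\in\mathfrak f\subset\mathfrak f\mathfrak c^{-1}$. By (2), $\Phi(z)=g(1;z^{-1}\mathcal O)^{12N}$, and $z^{-1}\mathcal O=\mathfrak f(z\mathfrak f)^{-1}$, so
$$\Phi(z)=\Phi_{\mathfrak f}(c_z).$$
By Kubert–Lang, *Modular Units*, Ch. 11, Thm 1.1, $\Phi_{\mathfrak f}(C)$ lies in the ray class field $K_{\mathfrak f}$, depends only on $C$, and $\Phi_{\mathfrak f}(C)^{\sigma(C')}=\Phi_{\mathfrak f}(CC')$.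

**The natural attempt.** One equality $\Phi(z)=\Phi(z')$ therefore gives a whole family $\Phi_{\mathfrak f}(c_zC)=\Phi_{\mathfrak f'}(c_{z'}C)$ for $C\in\mathrm{Cl}((N))$. Take logarithms of absolute values and Fourier coefficients over $\mathrm{Cl}((N))$. If $\mathfrak f=\mathfrak f'$ and the coefficient at $\chi$ is nonzero, then $\chi(c_z)=\chi(c_{z'})$; with enough such $\chi$ we get $c_z=c_{z'}$, that is, $z\equiv\pm z'$. So we need to know which Fourier coefficients are nonzero.

## 5. Fourier coefficients of $\log|\Phi_{\mathfrak f}|$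

Let $\varphi(\mathfrak f)=|(\mathcal O/\mathfrak f)^\times|$.

**Proposition 4.** Suppose $\Phi(z)=\Phi(z')$, with annihilators $\mathfrak f,\mathfrak f'$ satisfying $\mathfrak f\cap\mathbb Z=\mathfrak f'\cap\mathbb Z=N\mathbb Z$. Then $\alpha_z(\chi)=\alpha_{z'}(\chi)$ for all characters $\chi$ of $\mathrm{Cl}((N))$, where, with $\mathfrak g=\mathrm{cond}\,\chi$,
$$\alpha_z(\chi)=\frac{\chi(c_z)}{\varphi(\mathfrak f)}\prod_{\mathfrak q\mid\mathfrak f,\ \mathfrak q\nmid\mathfrak g}(1-\bar\chi(\mathfrak q))\ \text{ if }\mathfrak g\mid\mathfrak f,\qquad\alpha_z(\chi)=0\ \text{ otherwise.}\tag{5}$$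

For $\chi=1$ both sides are $0$, since $\mathfrak f,\mathfrak f'\ne\mathcal O$. Let $\chi\ne1$.

**Step 1: a lattice sum whose value at $s=1$ is $\log|g|$.** Let $A(L)$ be the covolume of $L$, $\langle z,\lambda\rangle_L=\exp(2\pi i\,\mathrm{Im}(z\bar\lambda)/A(L))$, and for $\mathrm{Re}\,s>1$
$$\ell_s(z;L)=-\frac1{2\pi}A(L)^s\sum_{0\ne\lambda\in L}\langle z,\lambda\rangle_L|\lambda|^{-2s}.$$
Then $\ell_s(cz;cL)=\ell_s(z;L)$. For $L=\mathbb Z\tau+\mathbb Z$, $z=v_1\tau+v_2$, $\lambda=m\tau+n$ we have $\mathrm{Im}(z\bar\lambda)=(nv_1-mv_2)\,\mathrm{Im}\,\tau$ and $A(L)=\mathrm{Im}\,\tau$, so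
$$\langle z,\lambda\rangle_L=e^{2\pi i(nv_1-mv_2)}.\tag{6}$$
In particular $\ell_s(z;L)$ depends only on $z$ modulo $L$. Kronecker's second limit formula (Siegel, *Lectures on Advanced Analytic Number Theory*, Ch. I; Lang, *Elliptic Functions*, Ch. 20) says: for $z\notin L$, $\ell_s(z;L)$ continues to an entire function of $s$, and for torsion points $z$ of $\mathbb C/L$, $\ell_1(z;L)=\log|g(z;L)|$, where $\log|g(z;L)|=\frac1{12N}\log|g(z;L)^{12N}|$.

**Step 2: the distribution relation.** This compares a lattice with a sublattice. If $L\subset L'$ has index $k$, then for $\mathrm{Re}\,s>1$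
$$\sum_{t\in L'/L}\ell_s(z+t;L)=k^{1-s}\ell_s(z;L').\tag{7}$$
Indeed $A(L)=kA(L')$. For $\lambda\in L$, the map $t\mapsto\langle t,\lambda\rangle_L$ is a character of $L'/L$. It is trivial if and only if $\mathrm{Im}(t\,\overline{\lambda/k})/A(L')\in\mathbb Z$ for all $t\in L'$, which by (6) (self-duality of $L'$) means $\lambda\in kL'$. So only $\lambda=k\lambda'$ with $\lambda'\in L'$ survive, each with a factor $k$. Since $\langle z,k\lambda'\rangle_L=\langle z,\lambda'\rangle_{L'}$, the total power of $k$ is $k\cdot k^s\cdot k^{-2s}=k^{1-s}$.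

**Step 3: character averages when one prime is added to the modulus.** For $\mathfrak g=\mathrm{cond}\,\chi\mid\mathfrak f$ ($\mathfrak f=\mathcal O$ allowed) let
$$t_{\mathfrak f,s}(\chi)=\frac1{|\mathrm{Cl}(\mathfrak f)|}\sum_{C\in\mathrm{Cl}(\mathfrak f)}\bar\chi(C)\,\ell_s(1;\mathfrak f\mathfrak c^{-1}),\qquad\mathfrak c\in C\text{ integral}.$$
The choice of $\mathfrak c$ does not matter. If $\mathfrak c'=y\mathfrak c$ with $y\equiv1\bmod^\times\mathfrak f$, then $\ell_s(1;\mathfrak f\mathfrak c'^{-1})=\ell_s(y;\mathfrak f\mathfrak c^{-1})$. Both $y$ and $1$ lie in $\mathfrak c^{-1}$, so $y-1\in\mathfrak c^{-1}$, and at the primes of $\mathfrak f$ it is divisible by $\mathfrak f$; hence $y-1\in\mathfrak f\mathfrak c^{-1}$.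

Now let $\mathfrak f=\mathfrak q\mathfrak f'$ with $\mathfrak q$ prime and $\mathfrak g\mid\mathfrak f'$ (in this step $\mathfrak f'$ is just this ideal). Apply (7) with $z=1$, $L=\mathfrak f\mathfrak c^{-1}\subset L'=\mathfrak f'\mathfrak c^{-1}$, where $\mathfrak c$ is integral and prime to $\mathfrak f$; the index is $\mathrm N\mathfrak q$. Choose representatives $t$ so that $x=1+t\ne0$. Since $t\mathfrak c\subset\mathfrak f'$, the ideal $x\mathfrak c$ is integral, and $x\equiv1\bmod^\times\mathfrak f'$.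

Suppose $\mathfrak q\mid\mathfrak f'$. Then the $\mathrm N\mathfrak q$ elements $x$ represent the kernel of $(\mathcal O/\mathfrak f)^\times\to(\mathcal O/\mathfrak f')^\times$, and $\ell_s(x;\mathfrak f\mathfrak c^{-1})=\ell_s(1;\mathfrak f(x\mathfrak c)^{-1})$ with $\chi(x\mathfrak c)=\chi(\mathfrak c)$. Multiply by $\bar\chi(C)$ and average over $C\in\mathrm{Cl}(\mathfrak f)$: each kernel element contributes $t_{\mathfrak f,s}(\chi)$. On the right side the average over $\mathrm{Cl}(\mathfrak f)$ equals the average over $\mathrm{Cl}(\mathfrak f')$, because the map between them is surjective with fibers of equal size.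

Suppose $\mathfrak q\nmid\mathfrak f'$. Then the $x$ run through all residues modulo $\mathfrak q$. So $\mathrm N\mathfrak q-1$ of them represent the kernel, and each contributes $t_{\mathfrak f,s}(\chi)$ as before. The remaining one, $x_0$, is divisible by $\mathfrak q$, and
$$\ell_s(x_0;\mathfrak f\mathfrak c^{-1})=\ell_s(1;x_0^{-1}\mathfrak q\mathfrak f'\mathfrak c^{-1})=\ell_s\bigl(1;\mathfrak f'(x_0\mathfrak c\mathfrak q^{-1})^{-1}\bigr),$$
where $x_0\mathfrak c\mathfrak q^{-1}$ is integral of class $[\mathfrak c\mathfrak q^{-1}]$ in $\mathrm{Cl}(\mathfrak f')$. Its average is $\bar\chi(\mathfrak q)\,t_{\mathfrak f',s}(\chi)$. In total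
$$\mathrm N\mathfrak q\;t_{\mathfrak f,s}=\mathrm N\mathfrak q^{1-s}t_{\mathfrak f',s}\ (\mathfrak q\mid\mathfrak f'),\qquad(\mathrm N\mathfrak q-1)\,t_{\mathfrak f,s}=(\mathrm N\mathfrak q^{1-s}-\bar\chi(\mathfrak q))\,t_{\mathfrak f',s}\ (\mathfrak q\nmid\mathfrak f').\tag{8}$$

**Step 4: at its own conductor the average is a nonzero multiple of $L(1,\chi)$.** Let $\mathfrak g=\mathrm{cond}\,\chi$ and $L=\mathfrak g\mathfrak c^{-1}$. Then $A(L)=\frac{\sqrt{|d|}}2\mathrm N(L)$. Substitute $\mu=\bar\lambda/\mathrm N(L)$, which runs over $L^{-1}=\mathfrak g^{-1}\mathfrak c$. Since $2\,\mathrm{Im}(\mu)/\sqrt{|d|}=\mathrm{Tr}(\mu/\sqrt d)$, with $e(w)=e^{2\pi iw}$ we get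
$$\ell_s(1;\mathfrak g\mathfrak c^{-1})=-\frac1{2\pi}\Bigl(\frac{\sqrt{|d|}}2\Bigr)^s\sum_{0\ne\mu\in\mathfrak g^{-1}\mathfrak c}e(\mathrm{Tr}(\mu/\sqrt d))\,\mathrm N(\mu\mathfrak g\mathfrak c^{-1})^{-s}.$$
Let $\mathfrak c_i$ be integral representatives of $\mathrm{Cl}(\mathcal O)$, prime to $\mathfrak g$. The classes of $\mathrm{Cl}(\mathfrak g)$ are $[(x)\mathfrak c_i]$ with $x\in(\mathcal O/\mathfrak g)^\times/\pm1$. Put $\mu=x\nu$. Replacing $x$ by $-x$ amounts to replacing $\nu$ by $-\nu$ in the sum, so we may sum over all of $(\mathcal O/\mathfrak g)^\times$ and divide by the order $w'\in\{1,2\}$ of the image of $\{\pm1\}$ there: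
$$\sum_C\bar\chi(C)\ell_s(1;\mathfrak g\mathfrak c^{-1})=-\frac1{2\pi}\Bigl(\frac{\sqrt{|d|}}2\Bigr)^s\frac1{w'}\sum_i\bar\chi(\mathfrak c_i)\sum_{0\ne\nu\in\mathfrak g^{-1}\mathfrak c_i}G(\nu)\,\mathrm N(\nu\mathfrak g\mathfrak c_i^{-1})^{-s},$$
$$G(\nu)=\sum_{x\in(\mathcal O/\mathfrak g)^\times}\bar\chi((x))\,e(\mathrm{Tr}(x\nu/\sqrt d)).$$
This makes sense because $e(\mathrm{Tr}(\cdot/\sqrt d))$ is trivial on $\mathcal O$. Let $\mathfrak a=\nu\mathfrak g\mathfrak c_i^{-1}$, an integral ideal.

If a prime $\mathfrak q$ divides $\mathfrak a$ and $\mathfrak g$, then $\nu\in\mathfrak q\mathfrak g^{-1}$, and the exponential depends only on $x$ modulo $\mathfrak g\mathfrak q^{-1}$. Since $\chi$ does not factor through $\mathrm{Cl}(\mathfrak g\mathfrak q^{-1})$, the character $x\mapsto\chi((x))$ is nontrivial on $\ker((\mathcal O/\mathfrak g)^\times\to(\mathcal O/\mathfrak g\mathfrak q^{-1})^\times)$ (Section 4). Hence $G(\nu)=0$. The same argument shows $G(\nu)=0$ for every $\nu\in\mathfrak g^{-1}$ that does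 not generate $\mathfrak g^{-1}/\mathcal O$.

Let nonzero $\nu,\nu_0\in\mathfrak g^{-1}$ both generate $\mathfrak g^{-1}/\mathcal O$, that is, $\nu\mathfrak g$ and $\nu_0\mathfrak g$ are integral and prime to $\mathfrak g$. Write $\nu\equiv y\nu_0$ modulo $\mathcal O$. Then $G(\nu)=\chi((y))G(\nu_0)$. Also $\nu/\nu_0\equiv y\bmod^\times\mathfrak g$, so $\chi(\nu\mathfrak g)=\chi((y))\chi(\nu_0\mathfrak g)$. So $\gamma_\chi=\bar\chi(\nu\mathfrak g)G(\nu)$ does not depend on the generator $\nu$. When $(\mathfrak a,\mathfrak g)=1$, we have $\nu\mathfrak g=\mathfrak a\mathfrak c_i$ and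
$$\bar\chi(\mathfrak c_i)G(\nu)=\gamma_\chi\,\bar\chi(\mathfrak c_i)\chi(\mathfrak a\mathfrak c_i)=\gamma_\chi\,\chi(\mathfrak a).$$
Every integral $\mathfrak a$ prime to $\mathfrak g$ arises from exactly one $i$ (the one for which $\mathfrak a\mathfrak c_i\mathfrak g^{-1}$ is principal) and then from exactly two $\nu$. So the double sum equals $2\gamma_\chi L(s,\chi)$.

To see that $\gamma_\chi\ne0$, note that the characters $x\mapsto e(\mathrm{Tr}(x\nu/\sqrt d))$, $\nu\in\mathfrak g^{-1}/\mathcal O$, are all $\mathrm N\mathfrak g$ additive characters of $\mathcal O/\mathfrak g$, as $(\sqrt d)^{-1}\mathcal O$ is the inverse different. Parseval gives $\sum_\nu|G(\nu)|^2=\mathrm N\mathfrak g\,\varphi(\mathfrak g)$. The $\varphi(\mathfrak g)$ generators contribute $|\gamma_\chi|^2$ each and the others $0$, so $|\gamma_\chi|^2=\mathrm N\mathfrak g$. (For $\mathfrak g=\mathcal O$ everything holds with $G=1$, $\gamma_\chi=1$.) Since $\chi\ne1$, $L(s,\chi)$ is entire and $L(1,\chi)\ne0$ (Hecke). Hence $t_{\mathfrak g,s}(\chi)$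 is entire and $t_{\mathfrak g,1}(\chi)\ne0$.

**Step 5: evaluation at $s=1$.** All $t_{\mathfrak f,s}(\chi)$ are entire: for $\mathfrak f\ne\mathcal O$ by Step 1, since $1\notin\mathfrak f\mathfrak c^{-1}$, and for $\mathfrak f=\mathcal O$ by Step 4. So (8) holds at $s=1$. Go from $\mathfrak g$ to $\mathfrak f$ one prime at a time. The factors $\mathrm N\mathfrak q$ and $\mathrm N\mathfrak q-1$ multiply to $\varphi(\mathfrak f)/\varphi(\mathfrak g)$, and $1-\bar\chi(\mathfrak q)$ appears once for each $\mathfrak q\mid\mathfrak f$ with $\mathfrak q\nmid\mathfrak g$. Thus, for $\mathfrak f\neq\mathcal O$,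
$$\frac1{|\mathrm{Cl}(\mathfrak f)|}\sum_C\bar\chi(C)\log|g(1;\mathfrak f\mathfrak c^{-1})|=\frac{\kappa_\chi}{\varphi(\mathfrak f)}\prod_{\mathfrak q\mid\mathfrak f,\,\mathfrak q\nmid\mathfrak g}(1-\bar\chi(\mathfrak q)),\qquad\kappa_\chi=\varphi(\mathfrak g)\,t_{\mathfrak g,1}(\chi)\ne0,$$
and $\kappa_\chi$ does not depend on $\mathfrak f$.

**Step 6: comparison of $z$ and $z'$.** Apply $\sigma(C)$ for all $C\in\mathrm{Cl}((N))$ to $\Phi(z)=\Phi(z')$: $\Phi_{\mathfrak f}(c_zC)=\Phi_{\mathfrak f'}(c_{z'}C)$. Take $\frac1{12N}\log|\cdot|$ and average against $\bar\chi(C)$ over $\mathrm{Cl}((N))$. If $\mathfrak g\mid\mathfrak f$, substituting $C\mapsto c_z^{-1}C$ and using Step 5 shows that the left side is $\kappa_\chi\alpha_z(\chi)$. If $\mathfrak g\nmid\mathfrak f$, the function averaged is constant on cosets of $\ker(\mathrm{Cl}((N))\to\mathrm{Cl}(\mathfrak f))$, on which $\chi$ is nontrivial, so the left side is $0=\kappa_\chi\alpha_z(\chi)$. Likewise the right side is $\kappa_\chi\alpha_{z'}(\chi)$.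 Divide by $\kappa_\chi$. $\blacksquare$

## 6. Even characters with no trivial component

From now on we argue by contradiction: **assume $\Phi(z)=\Phi(z')$ with $z\not\equiv\pm z'$**, both of exact order $N$, with annihilators $\mathfrak f,\mathfrak f'$.

Write $\mathfrak f=\prod\mathfrak q^{e_{\mathfrak q}}$, $A_{\mathfrak q}=(\mathcal O/\mathfrak q^{e_{\mathfrak q}})^\times$ and $M=M_{\mathfrak f}=(\mathcal O/\mathfrak f)^\times=\prod A_{\mathfrak q}$. A character $\theta=\prod\theta_{\mathfrak q}$ of $M$ (or of a partial product) is *even* if $\theta(-1)=1$ and *odd* if $\theta(-1)=-1$. Because $M/\{\pm1\}\subset\mathrm{Cl}(\mathfrak f)$, each even $\theta$ extends to characters $\chi$ of $\mathrm{Cl}(\mathfrak f)$, and the extensions form a coset $\{\chi\eta\}$ with $\eta\in\widehat{\mathrm{Cl}(\mathcal O)}$. By the description of $\ker(\mathrm{Cl}(\mathfrak f)\to\mathrm{Cl}(\mathfrak m))$ in Section 4, the conductor of $\chi$ is the product of the conductors of the $\theta_{\mathfrak q}$. So the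 primes $\mathfrak q\mid\mathfrak f$ not dividing $\mathrm{cond}\,\chi$ form the set $D(\theta)=\{\mathfrak q\mid\mathfrak f:\theta_{\mathfrak q}=1\}$.

**Definition (good).** An even $\theta$ is good (for $\mathfrak f$) if some extension $\chi$ has $\prod_{\mathfrak q\in D(\theta)}(1-\bar\chi(\mathfrak q))\ne0$. It is good whenever $D(\theta)=\emptyset$.

Proposition 4 yields two obstructions.

**(O1)** If $\mathfrak f=\mathfrak f'$, both $z,z'$ generate $\mathfrak f^{-1}/\mathcal O$, so $z'\equiv xz$ with $x\in M$, $x\ne\pm1$, and $c_{z'}=[(x)]c_z$. Comparing $\alpha_z(\chi)\neq 0$ with $\alpha_{z'}(\chi)$ gives $\theta(x)=1$ for every good $\theta$.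

**(O2)** If $\theta$ is good for $\mathfrak f$, then some $\alpha_{z'}(\chi)=\alpha_z(\chi)\ne0$, so the conductor of $\theta$ divides $\mathfrak f'$; and symmetrically.

Let $n=v_p(N)$. Since $\mathfrak f\cap\mathbb Z=\mathfrak f'\cap\mathbb Z=N\mathbb Z$, at an inert $p$ both ideals have valuation $n$. At a ramified prime with $n\ge1$ the valuations lie in $\{2n-1,2n\}$. At a split $p=\mathfrak q\bar{\mathfrak q}$ we have $\max(v_{\mathfrak q},v_{\bar{\mathfrak q}})=n$. If $v_{\mathfrak q}(\mathfrak f)=e>e'=v_{\mathfrak q}(\mathfrak f')$, put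
$$W=\ker\bigl(A_{\mathfrak q}\to(\mathcal O/\mathfrak q^{e'})^\times\bigr).$$
By (O2), no good $\theta$ has $\theta_{\mathfrak q}|_W\ne1$.

We use constantly that even characters of $A$ are the characters of $A/\{\pm1\}$. Hence an element killed by all of them is $\pm1$, and if a subgroup $W\subset A$ is not contained in $\{\pm1\}$, some even $\omega$ has $\omega|_W\ne1$. If moreover $\theta_0$ is odd, then one of $\theta_0,\theta_0\omega$ is an *odd* character nontrivial on $W$.

**Definition (flexible, special).** A component $A$ is flexible if $-1\ne1$ in $A$ and $|A|\ge4$. It is special if it belongs to $\mathfrak q=(2)$ inert with exponent $1$, so $A\cong C_3$ and $-1=1$.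

A flexible component has nontrivial even characters and odd (automatically nontrivial) ones. For instance $(\mathbb Z/5)^\times$ has one nontrivial even character, of order $2$, and two odd ones, of order $4$. Every component of a prime of norm $\ge4$ is flexible or special. In odd characteristic the norm is $\ge5$, so $|A|\ge4$ and $-1\ne1$. For $2$ inert with $e\ge2$ we have $|A|=3\cdot4^{e-1}\geq 12$ and $-1\ne1$.

Let $T$ be the set of primes of norm $\ge4$ dividing $\mathfrak f$, $T_{fl}$ the flexible ones, and $M_T=\prod_{\mathfrak l\in T}A_{\mathfrak l}$. A character is $T$-*full* if all its components at $T$ are nontrivial. The next two lemmas hold for any finite family $T$ of flexible components and at most one special one.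

**Lemma 5.** Let $T_{fl}\ne\emptyset$ and $y\in M_T$. If $\theta(y)=1$ for all odd $T$-full $\theta$ on $M_T$, then $y=1$.

*Proof.* Replacing a special component $\psi$ by $\psi^2$ leaves $\theta$ odd and $T$-full. Dividing gives $\psi(y)=1$, so the special component of $y$ is $1$. For $\mathfrak l\in T_{fl}$ take $\theta$ odd at $\mathfrak l$, even nontrivial at the other flexible components, nontrivial at the special one. Multiplying by even characters of $A_{\mathfrak l}$ keeps it odd and $T$-full, so all even characters of $A_{\mathfrak l}$ kill $y_{\mathfrak l}$, and $y_{\mathfrak l}=\pm1$. This holds for all $\mathfrak l\in T_{fl}$. Then $1=\theta(y)=\theta_{\mathfrak l}(y_{\mathfrak l})$, since the even components kill $\pm1$; as $\theta_{\mathfrak l}$ is odd, $y_{\mathfrak l}=1$. $\square$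

**Lemma 6.** Let $T\ne\emptyset$ and $y\in M_T$. If $\theta(y)=1$ for all even $T$-full $\theta$ on $M_T$, then $y=\pm1$.

*Proof.* The special component of $y$ is $1$ as before; if $T_{fl}=\emptyset$ we are done. If $T_{fl}=\{\mathfrak l\}$, all nontrivial even characters of $A_{\mathfrak l}$ kill $y_{\mathfrak l}$, so $y_{\mathfrak l}=\pm1$. If $|T_{fl}|\ge2$, for $\mathfrak l\ne\mathfrak l'$ take $\theta$ odd at $\mathfrak l,\mathfrak l'$ and even nontrivial elsewhere in $T_{fl}$. Multiplying by even characters of $A_{\mathfrak l}$ gives $y_{\mathfrak l}=\pm1$, and this holds for every $\mathfrak l\in T_{fl}$. Then $\theta(y)=y_{\mathfrak l}y_{\mathfrak l'}$ (as signs) is $1$, so all signs agree. $\square$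

**Proof of Theorem 3.** All primes of $\mathfrak f,\mathfrak f'$ divide $N$, so they lie in $T$ for the respective ideal. Even $T$-full characters have $D=\emptyset$ and are good. If $\mathfrak f=\mathfrak f'$, Lemma 6 and (O1) give $x=\pm1$, a contradiction. If $\mathfrak f\ne\mathfrak f'$, they differ at a non-inert prime $\mathfrak q$, hence of norm $\ge5$; exchanging $z,z'$ we may assume $e>e'$. Then $|W|\ge4$, since $|W|=\mathrm N\mathfrak q^{e-e'}$ if $e'\ge1$ and $W=A_{\mathfrak q}$ if $e'=0$. So $W\not\subset\{\pm1\}$ and there is an even $\omega$ on $A_{\mathfrak q}$ with $\omega|_W\ne1$. Complete it by nontrivial even characters at the other primes. This is good and contradicts (O2). $\blacksquare$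

For $d=-19$ both $2$ and $3$ are inert, so all primes have norm $\ge4$, and Theorem 3 covers all $N$.

**Where this stops.** At a prime of norm $2$ with exponent $1$, $A_{\mathfrak p}$ is trivial, so $\mathfrak p$ lies in every $D(\theta)$. At a prime of norm $3$ with exponent $1$, $A_{\mathfrak q}=\{\pm1\}$, and the only nontrivial character is odd. The factors $1-\bar\chi(\mathfrak q)$ can then not be avoided, and they can vanish; with them, Proposition 4 can lose its force. Take $d=-15$, $N=2$, $(2)=\mathfrak p\bar{\mathfrak p}$, $\mathfrak f=\mathfrak p$, $\mathfrak f'=\bar{\mathfrak p}$. Here $(\mathcal O/2)^\times$ is trivial, so $\mathrm{Cl}((2))=\mathrm{Cl}(\mathcal O)$, which has order $2$. For a character $\eta$ of it, $\eta(c_z)=\eta(\mathfrak p)$, so $\alpha_z(\eta)=\eta(\mathfrak p)(1-\overline{\eta(\mathfrak p)})=\eta(\mathfrak p)-1$ and similarly $\alpha_{z'}(\eta)=\eta(\bar{\mathfrak p})-1$. As $\eta(\mathfrak p)=\pm1$, these agree for all $\eta$. The criterion sees no difference, although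 (1) shows that the two values are different. And Theorem 1 shows that for some small $d$ no argument can succeed.

What helps for large $|d|$ is the coset $\{\chi\eta\}$: we may twist by any $\eta\in\widehat{\mathrm{Cl}(\mathcal O)}$. The factor $1-\overline{\chi\eta}(\mathfrak q)$ vanishes for a proportion of at most $1/\mathrm{ord}[\mathfrak q]$ of the $\eta$, and primes of norm $2,3$ have ideal classes of large order unless $|d|$ is small. Where even this does not suffice, (5) becomes a polynomial equation that must hold for all roots of unity $\eta(\mathfrak p)$.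

## 7. Classes of primes of norm two and three when $|d|\ge24$

Let $S_K$ be the set of primes of $K$ of norm $\le3$. Write $\mathfrak p$ (resp. $\mathfrak q$) for a prime of norm $2$ (resp. $3$) and $m_2,m_3$ for the orders of $[\mathfrak p],[\mathfrak q]$ in $\mathrm{Cl}(\mathcal O)$. Our tool is the norm form.

**(P)** If $\mathfrak b\ne\mathcal O$ is integral, principal and not divisible by a rational integer $>1$, then $|d|b^2=4\mathrm N\mathfrak b-a^2$ with $a,b\in\mathbb Z$, $b\ge1$. Indeed a generator is $\frac{a+b\sqrt d}2$ of norm $\frac{a^2+|d|b^2}4$, and $b=0$ would make it a rational integer, hence $\pm1$; change the sign of $b$ if needed.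

Let $|d|\ge24$. Then the following hold.

* Primes of norm $2,3$ are non-principal (otherwise $|d|\le12$). If ramified, their class has order exactly $2$.
* If $2$ splits, $m_2\ge3$, since otherwise $|d|\le16$. If $m_2=3$, then $|d|=32-a^2$ ($b=1$ by size) and $|d|\equiv7\pmod8$, so $a$ is odd and $d=-31$. If $m_2=4$, then $|d|=64-a^2$ ($b=1$ by size) with $a$ odd, giving $63,55,39$ (and $15<24$). As $-63$ is not fundamental, $d\in\{-39,-55\}$. Otherwise $m_2\ge5$.
* If $3$ splits, $m_3\ge2$. If $m_3=2$, then $|d|=36-a^2\ge24$ ($b=1$ by size), so $|d|\in\{36,35,32,27\}$; only $d=-35$ is fundamental, and there $2$ is inert.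
* If $2$ and $3$ both split, then $d\equiv1\pmod{24}$, so $|d|\equiv23\pmod{24}$ and $|d|\ge47$. None of $-31,-39,-55,-35$ is $\equiv1\pmod{24}$, so $m_2\ge5$ and $m_3\ge3$. If $m_3=3$, then $|d|=108-a^2$ ($b=1$ by size), so $a^2\equiv13\pmod{24}$. If $m_3=4$, then $|d|b^2=324-a^2$. For $b=1$ this gives $a^2\equiv13$. For $b=2$ it gives $a=2c$ and $c^2=81-|d|\equiv10\pmod{24}$. And $b\ge3$ is impossible as $9\cdot47>324$. The squares modulo $24$ are $0,1,4,9,12,16$, so none of these occurs, and $m_3\ge5$.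

**Lemma 7.** Let $|d|\ge24$ and let $\theta$ be an even character of $M_{\mathfrak f}$ with $D(\theta)\subset S_K$. Then $\theta$ is good, except possibly if $d\in\{-24,-35,-39,-56,-68\}$ and $D(\theta)=S_K$. In these five fields $S_K$ contains a prime of norm $3$.

*Proof.* The last sentence is immediate: $3\mid d$ for $-24,-39$, and $d\equiv1\pmod3$ for the others. Fix an extension $\chi$ and write $D=D(\theta)$. As $\eta$ varies, $\eta(\mathfrak l)$ is equidistributed on the roots of unity of order dividing $\mathrm{ord}[\mathfrak l]$. So the proportion of $\eta$ with $\chi\eta(\mathfrak l)=1$ is $0$ or $1/\mathrm{ord}[\mathfrak l]$, and $\theta$ is good if $\sum_{\mathfrak l\in D}1/\mathrm{ord}[\mathfrak l]<1$. In particular $|D|\le1$ is fine.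

*2 inert.* The only remaining case is $D=\{\mathfrak q,\bar{\mathfrak q}\}$, which is fine unless $m_3=2$, that is, $d=-35$; then $D=S_K$.

*2 ramified.* Suppose first that $3$ is ramified and $D=\{\mathfrak p,\mathfrak q\}=S_K$. If $[\mathfrak p]\ne[\mathfrak q]$, these are independent elements of order $2$, $(\eta(\mathfrak p),\eta(\mathfrak q))$ is equidistributed on $\{\pm1\}^2$, and a proportion $\ge\frac14$ of the $\eta$ works. If $[\mathfrak p]=[\mathfrak q]$, then $\mathfrak p\mathfrak q$ is principal of norm $6$, so $|d|\le24$ and $d=-24$.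

Now suppose $3$ is split; then $m_3\ge3$, since $2$ is not inert. The sets $D=\{\mathfrak p,\mathfrak q\}$ or $\{\mathfrak p,\bar{\mathfrak q}\}$ are fine ($\frac12+\frac13<1$), and so is $D=\{\mathfrak q,\bar{\mathfrak q}\}$ ($\frac23<1$). Let $D=\{\mathfrak p,\mathfrak q,\bar{\mathfrak q}\}=S_K$. If $[\mathfrak p]\notin\langle[\mathfrak q]\rangle$, then $(\eta(\mathfrak p),\eta(\mathfrak q))$ is equidistributed on $\mu_2\times\mu_{m_3}$, where $\mu_m$ denotes the $m$-th roots of unity, and a proportion $\ge\frac12(1-\frac2{m_3})>0$ works. Otherwise $m_3$ is even. If $m_3\ge6$, then $\frac12+\frac26<1$. If $m_3=4$, then $[\mathfrak p]=[\mathfrak q]^2$, so $\mathfrak p\mathfrak q^2$ is principal of norm $18$ and $|d|=72-a^2$ ($b=1$ by size) with $4\mid d$. The even $a$ give $72,68,56,36$, of which only $d=-68,-56$ are fundamental.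

*2 split.* $D\subset\{\mathfrak p,\bar{\mathfrak p}\}$ is fine as $m_2\ge3$. Let $3$ be ramified: $D$ consisting of $\mathfrak q$ and one prime of norm $2$ is fine ($\frac12+\frac13<1$). $D=\{\mathfrak p,\bar{\mathfrak p},\mathfrak q\}=S_K$ is fine if $m_2\ge5$ ($\frac25+\frac12<1$), while $m_2\le4$ and $3\mid d$ force $d=-39$. Let $3$ be split: all orders are $\ge5$ and $|D|\le4$, so the sum is $\le\frac45$. $\square$

Write $\mathfrak f=\mathfrak f_S\mathfrak f_T$ and $M=M_S\times M_T$, where $S$ is the set of primes of $\mathfrak f$ of norm $\le3$. Note that $-1=1$ in $M_S$ if and only if $\mathfrak f_S\mid2$. For $T$-full $\theta$ we have $D(\theta)\subset S_K$, so Lemma 7 gives: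

**(G)** Let $|d|\geq 24$. A $T$-full even $\theta$ is good if $\theta_S\ne1$, or more generally if some prime of $S_K$ is not in $D(\theta)$. It is also good if $\mathfrak f_S\mid2$, because then $D(\theta)$ contains no prime of norm $3$.

## 8. Equal annihilators when $|d|\ge24$

Let $\mathfrak f=\mathfrak f'$ and let $x$ be as in (O1). We show $x=\pm1$, a contradiction. The aim in each case is to produce enough good characters.

**Case (a): $T_{fl}\ne\emptyset$ and $-1\ne1$ in $M_S$.** All $\theta_S\theta_T$ with $\theta_S$ odd and $\theta_T$ odd $T$-full are good by (G). Varying $\theta_S$ by even characters of $M_S$ shows $x_S=\pm1$. Replace $x$ by $-x$ if necessary, so that $x_S=1$ (good characters are even, so (O1) is unaffected). Then $\theta_T(x_T)=1$ for all odd $T$-full $\theta_T$, and $x_T=1$ by Lemma 5.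

**Case (b): $T_{fl}\ne\emptyset$ and $-1=1$ in $M_S$.** Then $\mathfrak f_S\mid2$, and all $\theta_S\theta_T$ with $\theta_S$ arbitrary and $\theta_T$ even $T$-full are good by (G). Varying $\theta_S$ gives $x_S=1$. Lemma 6 gives $x_T=\pm1$. As $-1=1$ in $M_S$, $x=\pm1$.

**Case (c): $T_{fl}=\emptyset$.** If $T=\emptyset$, every nontrivial even $\theta$ is good by (G), so $x=\pm1$. Otherwise $T$ consists of the special prime and $2$ is inert. Consider $\theta=\beta\psi$ with $\beta$ even on $M_S$ and $1\ne\psi\in\widehat{C_3}$. Among the five fields of Lemma 7 only $d=-35$ has $2$ inert, and there $D(\theta)=S_K=\{\mathfrak q,\bar{\mathfrak q}\}$ requires $3\mid\mathfrak f$. So unless $d=-35$ and $3\mid\mathfrak f$, all $\beta\psi$ are good. Taking $\beta=1$ shows that the $C_3$-component of $x$ is $1$; then $\beta(x_S)=1$ for all even $\beta$, so $x_S=\pm1$ and $x=\pm1$. If $d=-35$ and $3\mid\mathfrak f$, the $\beta\psi$ with $\beta\ne1$ are good. Such $\beta$ exist because $M_S$ surjects onto $(\mathcal O/3)^\times=\{\pm1\}^2$,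 which has a nontrivial even character. Comparing $\psi$ and $\psi^2$ gives $C_3$-component $1$; then $\beta(x_S)=1$ for all even $\beta$, and again $x=\pm1$.

## 9. Unequal annihilators when $|d|\ge24$: reduction to a few pairs

Let $\mathfrak f\ne\mathfrak f'$ and let $\mathfrak l$ be a prime with $e=v_{\mathfrak l}(\mathfrak f)>e'=v_{\mathfrak l}(\mathfrak f')$, after interchanging $\mathfrak f,\mathfrak f'$ if necessary. We look for a good $\theta$ with $\theta_{\mathfrak l}|_W\ne1$, which contradicts (O2).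

**Step 1: $\mathrm N\mathfrak l\ge4$ is impossible.** The prime $\mathfrak l$ is not inert, so $\mathrm N\mathfrak l\ge5$. As in the proof of Theorem 3, $|W|\ge4$, and some even $\omega$ on $A_{\mathfrak l}$ has $\omega|_W\ne1$. If $-1=1$ in $M_S$, use $\omega$ at $\mathfrak l$, nontrivial even characters at the rest of $T$, and the trivial character on $S$; here $\mathfrak f_S\mid2$. If $-1\ne1$ in $M_S$, use an odd $\theta_S$, an odd character nontrivial on $W$ at $\mathfrak l$, and nontrivial even characters at the rest of $T$. Both are good by (G). Contradiction.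

**Step 2: $\mathfrak l$ ramified of norm $\le3$ is impossible.** Here $e=2n$, $e'=2n-1\ge1$, $|W|=\mathrm N\mathfrak l$. If $\mathrm N\mathfrak l=3$, then $-1\notin W$. If $\mathrm N\mathfrak l=2$, then $-1\in W$ if and only if $2\in\mathfrak l^{2n-1}$, that is, $n=1$; but then $\mathfrak l^{2n}=(2)$ and $-1=1$ in $A_{\mathfrak l}$. So $W\cap\{\pm1\}=1\ne W$, and an even $\omega$ on $A_{\mathfrak l}$ with $\omega|_W\ne1$ exists. Complete it by nontrivial even characters on $T$ and trivial ones elsewhere. This is good by (G) since $\mathfrak l\notin D$. Contradiction.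

**Step 3: $\mathfrak l=\mathfrak q$ split of norm $3$.** If $e\ge2$, $W\subset(\mathbb Z/3^e)^\times$ contains an element of order $3$, so an even $\omega$ with $\omega|_W\ne1$ exists, and we get a contradiction as in Step 2. So $e=1$, $e'=0$ and $W=A_{\mathfrak q}=\{\pm1\}$.

Suppose $-1\not\equiv1$ modulo $\mathfrak f\mathfrak q^{-1}$. Take the odd character at $\mathfrak q$ times an odd $T$-full character on the remaining components. If $T_{fl}\ne\emptyset$, the latter can be odd at one flexible prime, nontrivial even at the rest of $T$, trivial on the rest of $S$. If $T_{fl}=\emptyset$, then $-1\ne1$ on the remaining $S$-components; take an odd character there and a nontrivial one at a special prime, if there is one. The product is even, $T$-full, and good since $\mathfrak q\notin D$. Contradiction.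

So $\mathfrak f=\mathfrak q\mathfrak b$ with $\mathfrak b\mid2$. Then $v_3(N)=1$, so $v_{\bar{\mathfrak q}}(\mathfrak f')=1>0=v_{\bar{\mathfrak q}}(\mathfrak f)$, and by symmetry $\mathfrak f'=\bar{\mathfrak q}\mathfrak b'$ with $\mathfrak b'\mid2$. Hence $N=3$ (**case A**) or $N=6$ (**case B**).

**Step 4: $\mathfrak l=\mathfrak p$ split of norm $2$.** If $e\ge3$, then $W$ contains $1+2^{e-1}\ne\pm1$ in $(\mathbb Z/2^e)^\times$, a contradiction as in Step 2. If $e=2$, then $e'\le1$ and $W=A_{\mathfrak p}=\{\pm1\}$. As in Step 3, with $\mathfrak p^2$ in place of $\mathfrak q$, we get $-1\equiv1$ modulo $\mathfrak f\mathfrak p^{-2}$, that is, $\mathfrak f\mathfrak p^{-2}\mid2$. So $\mathfrak f\in\{\mathfrak p^2,\mathfrak p^2\bar{\mathfrak p}\}$ and $N=4$. Then $v_{\bar{\mathfrak p}}(\mathfrak f')=2>v_{\bar{\mathfrak p}}(\mathfrak f)$, and by symmetry $\mathfrak f'\in\{\bar{\mathfrak p}^2,\mathfrak p\bar{\mathfrak p}^2\}$ (**case C**). Otherwise $e=1$, $e'=0$.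

**Step 5: what is left.** If none of A, B, C holds, $\mathfrak f$ and $\mathfrak f'$ differ only at split primes of norm $2$, with exponents $1$ and $0$. Say $v_{\mathfrak p}(\mathfrak f)=1$, $v_{\mathfrak p}(\mathfrak f')=0$, so $v_{\bar{\mathfrak p}}(\mathfrak f')=n=v_2(N)\ge1$. If the valuations at $\bar{\mathfrak p}$ differ, they are $0$ and $1$. So one of the following holds. (**D1**) $\mathfrak f=\mathfrak p\mathfrak h$, $\mathfrak f'=\bar{\mathfrak p}\mathfrak h$ with $\mathfrak h$ prime to $2$. (**D2**) $\mathfrak f=\mathfrak p\mathfrak f'$, $v_{\bar{\mathfrak p}}(\mathfrak f)=v_{\bar{\mathfrak p}}(\mathfrak f')=n$.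

## 10. Equations in roots of unity for the remaining pairs

Here still $|d|\ge24$. For $\eta\in\widehat{\mathrm{Cl}(\mathcal O)}$ write $P=\eta(\mathfrak p)$ and $Q=\eta(\mathfrak q)$, so that for split primes $\eta(\bar{\mathfrak p})=\bar P$, $\eta(\bar{\mathfrak q})=\bar Q$. As $\eta$ varies, $P$ (resp. $Q$) takes exactly the $m_2$-th (resp. $m_3$-th) roots of unity as values, each equally often. Since $c_z$ maps to $[\mathfrak f]$, $(\chi\eta)(c_z)=\chi(c_z)\eta(\mathfrak f)$. Taking $\chi=1$ in (5),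
$$\varphi(\mathfrak f)\,\alpha_z(\eta)=\Psi_{\mathfrak f}(\eta):=\prod_{\mathfrak l\mid\mathfrak f}\eta(\mathfrak l)^{e_{\mathfrak l}-1}(\eta(\mathfrak l)-1).$$
In all the cases below $\varphi(\mathfrak f)=\varphi(\mathfrak f')$, because a factor $\mathfrak p$ of norm $2$ and exponent $1$ contributes $1$ and conjugate factors contribute equally (in B with $2$ ramified, $\mathfrak b=\mathfrak b'$ is shown below). So $\Psi_{\mathfrak f}(\eta)=\Psi_{\mathfrak f'}(\eta)$ for all $\eta$. Letters $u,u',a,b$ denote complex numbers of modulus $1$ independent of $\eta$. Recall that the complement of a proper subgroup $H$ generates the group: if $g\notin H$ and $h\in H$, then $hg\notin H$ and $h=(hg)g^{-1}$.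

One pair escapes these equations, and we treat it first by a direct estimate.

**Lemma 8.** Let $d\in\{-11,-35\}$, $N=3$, $(3)=\mathfrak q\bar{\mathfrak q}$, and let $z,z'$ have annihilators $\mathfrak q,\bar{\mathfrak q}$. Then $\Phi(z)\ne\Phi(z')$.

*Proof.* Let $\tau=\frac{-1+\sqrt d}2$, of norm $3$ resp. $9$, not divisible by $3$. Then $(\tau)$ is divisible by exactly one of $\mathfrak q,\bar{\mathfrak q}$, so $\tau/3$ has one of $\mathfrak q,\bar{\mathfrak q}$ as annihilator, and $\bar\tau/3=-(\tau+1)/3$ has the other. For each annihilator, $z$ is unique up to sign modulo $\mathcal O$, since $(\mathcal O/\mathfrak q)^\times=\{\pm1\}$. So the two values are $\Phi=g_{[1/3,0]}(\tau)^{36}$ and $g_{[1/3,1/3]}(\tau)^{36}$, which are complex conjugates by (3) with $b=1$. We must show $\Phi\notin\mathbb R$.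

Since $\frac12\mathbf B_2(\frac13)=-\frac1{36}$, we have $\Phi=q^{-1}\prod_{3\nmid m}(1-\xi^m)^{36}$ with $\xi=e^{2\pi i\tau/3}=\rho\,e^{-\pi i/3}$, $\rho=e^{-\pi\sqrt{|d|}/3}<0.0312$, and $q^{-1}=\xi^{-3}=-\rho^{-3}$ is real. Write $\sum_{3\nmid m}\log(1-\xi^m)=-\xi+R$. The coefficient of $\xi^n$ in $-\sum_{m,k}\xi^{mk}/k$ has absolute value at most the number of divisors $k$ of $n$, hence at most $n$, so
$$|R|\le\sum_{n\ge2}n\rho^n\le\frac{2\rho^2}{(1-\rho)^2}<0.07\rho .$$
As $\mathrm{Im}(-\xi)=\rho\sin\frac\pi3$ and $0.866<\sin\frac\pi3<0.867$, the imaginary part of $-\xi+R$ lies in $(0.79\rho,0.94\rho)$. Therefore $\Phi$ is a nonzero real number times $e^{i\vartheta}$ with $0<\vartheta<36\cdot0.94\cdot0.0312<\pi$, and $\Phi\notin\mathbb R$. $\square$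

**Case D1.** Since $2$ splits, $m_2\ge3$ and there is no special prime. Norm-3 components of exponent $\ge2$ have even order $\ge6$ and $-1\ne1$, so they are flexible; those of exponent $1$ are $\{\pm1\}$. Suppose $M_{\mathfrak h}$ has an even $\theta$ with all components nontrivial, and extend it to $\chi$ on $\mathrm{Cl}(\mathfrak h)$. For $\chi\eta$, the only prime of $\mathfrak f$ outside the conductor is $\mathfrak p$, and for $\mathfrak f'$ it is $\bar{\mathfrak p}$. After cancelling $\eta(\mathfrak h)$, Proposition 4 reads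
$$u(P-a)=u'(\bar P-b),\qquad u=\chi(c_z),\ u'=\chi(c_{z'}),\ a=\bar\chi(\mathfrak p),\ b=\bar\chi(\bar{\mathfrak p}),$$
that is, $uP^2+(u'b-ua)P-u'=0$ for all $\eta$. So $P$ takes at most $2$ values, contradicting $m_2\ge3$.

Such $\theta$ exists unless there is exactly one norm-3 component of exponent $1$ and no flexible component. Indeed, with $0$ or $2$ components $\{\pm1\}$ take nontrivial even characters at all flexible components; with $1$ such component make one flexible component odd. The exception is $\mathfrak h=\mathfrak q$. Then $\Psi$ gives $(P-1)(Q-1)=(\bar P-1)(Q-1)$, so $P^2=1$ whenever $Q\ne1$. As $[\mathfrak q]\ne1$, the $\eta$ with $Q\ne1$ generate the dual group, so $P^2=1$ for all $\eta$, contradicting $m_2\ge3$.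

**Case D2.** Here $M_{\mathfrak f}=M_{\mathfrak f'}$ because $A_{\mathfrak p}$ is trivial. Let $\theta$ be even on $M_{\mathfrak f'}$, extended to $\chi$ on $\mathrm{Cl}(\mathfrak f')$, and let $D'=\{\mathfrak l\mid\mathfrak f':\theta_{\mathfrak l}=1\}$. Cancelling $\eta(\mathfrak f')$, Proposition 4 gives
$$E_0\cdot\bigl(u(P-a)-u'\bigr)=0,\qquad E_0=\prod_{\mathfrak l\in D'}\bigl(1-\bar\chi(\mathfrak l)\bar\eta(\mathfrak l)\bigr),\quad a=\bar\chi(\mathfrak p).$$
The second factor vanishes for at most one value of $P$. If $\theta$ can be chosen with $D'=\{\bar{\mathfrak p}\}$, then $E_0=1-\bar\chi(\bar{\mathfrak p})P$ also vanishes for at most one value of $P$. In total there are at most $2<m_2$ values, a contradiction. By the count in D1, this choice is possible unless $\mathfrak f'=\bar{\mathfrak p}^n\mathfrak q$. If then $n\ge2$, choose $\theta$ odd at $\mathfrak q$ and odd at $\bar{\mathfrak p}$, where $-1\ne1$ in $(\mathbb Z/2^n)^\times$. Now $D'=\emptyset$ and $E_0=1$, so $P$ takes at most one value,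 a contradiction. If $n=1$, $\Psi$ gives
$$(P-1)(\bar P-1)(Q-1)=(\bar P-1)(Q-1),$$
so $P=1$ or $Q=1$ for every $\eta$, as $P\ne2$. But $\{\eta:P=1\}$ and $\{\eta:Q=1\}$ are proper subgroups, and a group is not the union of two proper subgroups. Contradiction.

**Case A.** $N=3$, so $\mathfrak f=\mathfrak q$, $\mathfrak f'=\bar{\mathfrak q}$. Then $Q-1=\bar Q-1$, so $Q^2=1$ for all $\eta$, so $m_3=2$ and $d=-35$. This is excluded by Lemma 8.

**Case B.** $N=6$, $3$ is split, $\mathfrak f=\mathfrak q\mathfrak b$, $\mathfrak f'=\bar{\mathfrak q}\mathfrak b'$ with $\mathfrak b,\mathfrak b'\mid2$, both $\ne\mathcal O$.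

*2 inert.* Then $\mathfrak b=\mathfrak b'=(2)$. Take $\psi\ne1$ on $(\mathcal O/2)^\times\cong C_3$, trivial at the norm-3 prime, extended to $\chi$ on $\mathrm{Cl}((2))$. Proposition 4 gives $u(Q-a)=u'(\bar Q-b)$ with $a=\bar\chi(\mathfrak q)$, $b=\bar\chi(\bar{\mathfrak q})$. As in D1, $Q$ takes at most two values, so $m_3=2$ and $d=-35$. Both $Q=\pm1$ are then roots of $uX^2+(u'b-ua)X-u'$, hence $u=u'$ and $a=b$. Since $ab=\bar\chi((3))=\bar\psi(3)=1$, we get $a^2=1$. But $\mathfrak q^2=(\gamma)$ has norm $9$ and is not $(3)$, so $\gamma=\frac{\pm1\pm\sqrt{-35}}2$, a root of $X^2\mp X+9\equiv X^2+X+1$ modulo $2$. So $\gamma$ has order $3$ modulo $2$ and $a^2=\bar\psi(\gamma)\ne1$. Contradiction.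

*2 ramified.* By Step 2 of Section 9, $\mathfrak b=\mathfrak b'$. Put $r=\eta(\mathfrak p)=\pm1$. The factor at $\mathfrak p$ on both sides of the $\Psi$-equation is $\pm(r-1)$ with the same sign, so $Q-1=\bar Q-1$ whenever $r=-1$. These $\eta$ form the complement of a proper subgroup, so $Q^2=1$ for all $\eta$, $m_3=2$ and $d=-35$, where $2$ is inert. Contradiction.

*2 split.* Then $|d|\ge47$ and $m_2,m_3\ge5$. The equation is $(Q-1)B=(\bar Q-1)B'$ with $B,B'\in\{P-1,\ \bar P-1,\ (P-1)(\bar P-1)\}$ (in this paragraph $B,B'$ are these factors). We show that it fails for some $\eta$. Suppose $P,Q\ne1$. As $\bar Q-1=-\bar Q(Q-1)$, the equation says $-QB=B'$. If $B=B'$ as expressions, this means $Q=-1$, a proportion $\le\frac15$ of the $\eta$. If $\{B,B'\}=\{P-1,\bar P-1\}$, it means $Q=\bar P$ or $Q=P$ (one of them, depending on the order), that is, $\eta(\mathfrak p\mathfrak q)=1$ or $\eta(\bar{\mathfrak p}\mathfrak q)=1$; these ideals of norm $6$ are non-principal by (P), so the proportion is $\le\frac12$.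 Otherwise exactly one of $B,B'$ is $(P-1)(\bar P-1)$, and absolute values give $|P-1|=1$, so $P=e^{\pm\pi i/3}$, a proportion $\le\frac25$. Adding the $\eta$ with $P=1$ ($\le\frac15$) and with $Q=1$ ($\le\frac15$), the total is at most $\frac9{10}<1$. Contradiction.

**Case C.** Here $m_2\ge3$, $\Psi_{\mathfrak p^2}=P(P-1)$, $\Psi_{\mathfrak p^2\bar{\mathfrak p}}=P(P-1)(\bar P-1)$, and the conjugate ideals give the complex conjugates. We use $\bar P-1=-\bar P(P-1)$.

* $\mathfrak p^2$ against $\bar{\mathfrak p}^2$: for every $\eta$, $P=1$ or $P^3=-1$. Taking $P=e^{2\pi i/m_2}$ forces $m_2=6$, since $6/m_2$ must be an odd integer and $m_2\ge3$. But then $P=e^{2\pi i/3}$ also occurs. Contradiction.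
* $\mathfrak p^2\bar{\mathfrak p}$ against $\mathfrak p\bar{\mathfrak p}^2$: $P=1$ or $P=\bar P$, so $P^2=1$ for all $\eta$. Contradiction.
* $\mathfrak p^2$ against $\mathfrak p\bar{\mathfrak p}^2$ (and, symmetrically, $\mathfrak p^2\bar{\mathfrak p}$ against $\bar{\mathfrak p}^2$): $P=1$ or $P=\bar P(\bar P-1)$, that is, $P^2=\bar P-1$. The latter forces $|P-1|=1$, $P=e^{\pm\pi i/3}$. But then $P^2=e^{\pm2\pi i/3}$, whereas $\bar P-1=e^{\mp2\pi i/3}$. So $P=1$ for all $\eta$. Contradiction.

All cases lead to contradictions, so by (4), $d_N(\tau_K)\ne0$ for all $N\ge2$ whenever $|d_K|\ge24$.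

## 11. The field of discriminant $-11$

Now $h=1$, so there are no twists, and instead we compute Euler factors explicitly. The prime $2$ is inert and $3=\pi\bar\pi$ with $\pi=\frac{1+\sqrt{-11}}2$, $\pi+\bar\pi=1$. Put $\mathfrak q=(\pi)$. Each even $\theta$ has a unique extension $\chi$. Its value at a principal prime is obtained by evaluating the nontrivial components of $\theta$ at a generator. Since $\pi,\bar\pi$ are roots of $X^2-X+3\equiv X^2+X+1$ modulo $2$, they have order $3$ in $(\mathcal O/2)^\times$.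

In this section let $T$ consist of the primes of $\mathfrak f$ of norm $\ge4$ together with the norm-3 primes of exponent $\ge2$, which are flexible; Lemmas 5 and 6 apply to this $T$. Norm-3 primes of exponent $1$, with component $\{\pm1\}$ and nontrivial (odd) character $s$, are called *rigid*; let $r\in\{0,1,2\}$ be their number. There are no primes of norm $2$.

### 11.1 Equal annihilators

Let $\mathfrak f=\mathfrak f'$ and $x$ as in (O1). We show $x=\pm1$.

**$r=0$.** Even $T$-full characters have $D=\emptyset$. Lemma 6 gives $x=\pm1$.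

**$r=1$.** If $T_{fl}\ne\emptyset$, the characters $s\theta_T$ with $\theta_T$ odd $T$-full are even with $D=\emptyset$. Replace $x$ by $-x$ if necessary so that its rigid component is $1$; then Lemma 5 gives $x_T=1$. If $T=\emptyset$, then $M=\{\pm1\}$ and $x=\pm1$. If $T$ is the special prime alone, $M=\{\pm1\}\times C_3$. A nontrivial character $\psi$ of $C_3$ has $D=\{\text{rigid prime}\}$ and is good, since $\psi(\pi),\psi(\bar\pi)\ne1$. So the $C_3$-component of $x$ is $1$ and $x=\pm1$.

**$r=2$.** Then $\mathfrak f=3\mathfrak f_T$ with $3\nmid\mathfrak f_T$. We write characters as $(\theta_{\mathfrak q},\theta_{\bar{\mathfrak q}})\theta_T$. Those of the form $(s,s)\theta_T$ with $\theta_T$ even $T$-full have $D=\emptyset$. If $T=\emptyset$, $(s,s)$ gives $x_{\mathfrak q}=x_{\bar{\mathfrak q}}$, so $x=\pm1$. If $T$ is the special prime alone, comparing $(s,s)\psi$ and $(s,s)\psi^2$ gives $C_3$-component $1$, then $x_{\mathfrak q}=x_{\bar{\mathfrak q}}$, so $x=\pm1$.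

Let $T_{fl}\ne\emptyset$. We need one more good character. For $\theta_T$ odd $T$-full, $(1,s)\theta_T$ is even with $D=\{\mathfrak q\}$. Its value at $\mathfrak q$ is $s(\pi\bmod\bar\pi)\,\theta_T(\pi)=\theta_T(\pi)$, because $\pi=1-\bar\pi\equiv1$ modulo $\bar\pi$. Since $\pi-1=-\bar\pi$ and $\mathfrak f_T\ne\mathcal O$ is prime to $3$, $\pi\not\equiv1$ modulo $\mathfrak f_T$. So by Lemma 5 there is an odd $T$-full $\theta^0$ with $\theta^0(\pi)\ne1$, and $(1,s)\theta^0$ is good.

Put $\kappa=s(x_{\mathfrak q})s(x_{\bar{\mathfrak q}})=\pm1$. By the characters $(s,s)\theta_T$, $\theta_T(x_T)=\kappa$ for all even $T$-full $\theta_T$. Comparing $\psi,\psi^2$, the special component of $x$ is $1$. We claim $\kappa=1$ and $x_T=\pm1$.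

* If $|T_{fl}|\ge2$: for $\mathfrak l\ne\mathfrak l'$ in $T_{fl}$, characters odd at $\mathfrak l,\mathfrak l'$ and even nontrivial elsewhere, multiplied by even characters of $A_{\mathfrak l}$, give $x_{\mathfrak l}=\pm1$. This holds for all $\mathfrak l$, with $x_{\mathfrak l}x_{\mathfrak l'}=\kappa$. A $\theta_T$ with all components even gives $\kappa=1$, and all signs agree.
* If $T_{fl}=\{\mathfrak l\}$ and $|A_{\mathfrak l}/\pm1|\ge3$: every nontrivial even $\omega$ on $A_{\mathfrak l}$ has $\omega(x_{\mathfrak l})=\kappa$. Choose nontrivial even $\omega_1,\omega_2$ with $\omega_1\omega_2\ne1$. Then $\kappa^2=\kappa$, so $\kappa=1$, and $x_{\mathfrak l}=\pm1$.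
* If $T_{fl}=\{\mathfrak l\}$ and $|A_{\mathfrak l}/\pm1|=2$: then $|A_{\mathfrak l}|=4$, which forces $\mathrm N\mathfrak l=5$, $e=1$, and $A_{\mathfrak l}$ is cyclic of order $4$. If $\kappa=-1$, the even character of order $2$ takes the value $-1$ at $x_{\mathfrak l}$, so $x_{\mathfrak l}$ has order $4$. Since $\theta^0_{\mathfrak l}$ is odd, it has order $4$, and $(1,s)\theta^0$ takes the value $\pm\theta^0_{\mathfrak l}(x_{\mathfrak l})=\pm i\ne1$ at $x$, contradicting (O1). So $\kappa=1$ and $x_{\mathfrak l}=\pm1$.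

Replace $x$ by $-x$ if necessary so that $x_T=1$. As $\kappa=1$, $x_{\mathfrak q}=x_{\bar{\mathfrak q}}=\delta=\pm1$. Then $(1,s)\theta^0$ gives $\delta=1$. So $x=\pm1$.

### 11.2 Unequal annihilators

**Step 1: the ideals differ only at norm-3 primes.** The inert prime $2$ cannot distinguish them. Suppose they differ at $\mathfrak l$ with $\mathrm N\mathfrak l\ge5$, say $e>e'$; again $W\not\subset\{\pm1\}$. Take at $\mathfrak l$ a character nontrivial on $W$, even if $r\in\{0,2\}$ and odd if $r=1$; take $s$ at all rigid primes and nontrivial even characters at the rest of $T$. This is even with $D=\emptyset$, contradicting (O2).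

**Step 2: the exponents are $1$ and $0$.** Say $v_{\mathfrak q}(\mathfrak f)=e>e'=v_{\mathfrak q}(\mathfrak f')$ for one of the two norm-3 primes, still called $\mathfrak q$. If $e\ge2$, $W$ has an element of order $3$. Take at $\mathfrak q$ a character nontrivial on $W$, odd if $\bar{\mathfrak q}$ is rigid (with $s$ at $\bar{\mathfrak q}$) and even otherwise, and nontrivial even characters at the remaining components. It is even with $D=\emptyset$, a contradiction. So $e=1$, $e'=0$, and $v_3(N)=v_{\bar{\mathfrak q}}(\mathfrak f')\ge1$.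

**Step 3: $\mathfrak f=\mathfrak q\mathfrak h$ and $\mathfrak f'=\bar{\mathfrak q}\mathfrak h$ with $\mathfrak h\mid2$.** If $v_{\bar{\mathfrak q}}(\mathfrak f)\ge1$, take $s$ at $\mathfrak q$, an odd character at $\bar{\mathfrak q}$, nontrivial even ones elsewhere. Then $D=\emptyset$ and the conductor is divisible by $\mathfrak q\nmid\mathfrak f'$, a contradiction. So $v_{\bar{\mathfrak q}}(\mathfrak f)=0$, $v_3(N)=1$, and $\mathfrak f=\mathfrak q\mathfrak h$, $\mathfrak f'=\bar{\mathfrak q}\mathfrak h$ with $3\nmid\mathfrak h$. If $T_{fl}\ne\emptyset$, then $s$ at $\mathfrak q$ times an odd $T$-full character gives the same contradiction. So $\mathfrak h=\mathcal O$ or $\mathfrak h=(2)$.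

**Step 4: the last two pairs.** For $\mathfrak h=\mathcal O$ we have $N=3$, excluded by Lemma 8. For $\mathfrak h=(2)$ take $\psi\ne1$ on $\mathrm{Cl}((2))=(\mathcal O/2)^\times\cong C_3$, and let $\omega=\bar\psi(\mathfrak q)$, a primitive cube root of unity. As $\psi(3)=1$, $\bar\psi(\bar{\mathfrak q})=\bar\omega$. Since $\varphi(\mathfrak f)=\varphi(\mathfrak f')$, Proposition 4 gives
$$\psi(c_z)(1-\omega)=\psi(c_{z'})(1-\bar\omega)=-\bar\omega\,\psi(c_{z'})(1-\omega),$$
so $\psi(c_z)/\psi(c_{z'})=-\bar\omega$, which is not a cube root of unity, while $\psi$ takes only cube roots of unity as values. Contradiction.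

Hence $d_N(\tau_K)\ne0$ for all $N\ge2$ when $d_K=-11$.

## 12. Discriminants up to $23$ and the proof of Theorem 2

The fundamental discriminants of imaginary quadratic fields with $|d|\le23$, other than $-3,-4$, are $-7,-8,-11,-15,-19,-20,-23$. For $|d|\ge24$ nonvanishing for all $N\ge2$ was proved in Sections 7–10, for $d=-19$ it follows from Theorem 3 (end of its proof in Section 6), and for $d=-11$ from Section 11. For $d=-7,-8,-15,-20,-23$ Theorem 1 gives a level with $d_N(\tau_K)=0$. This proves the equivalence in Theorem 2. In particular nonvanishing holds for $|d_K|>23$, and since $d_6(\tau_K)=0$ for $d_K=-23$, the bound $23$ is sharp. The fields that must be excluded in addition to $\mathbb Q(\sqrt{-1})$ and $\mathbb Q(\sqrt{-3})$ are exactly $\mathbb Q(\sqrt{-7})$, $\mathbb Q(\sqrt{-2})$, $\mathbb Q(\sqrt{-15})$, $\mathbb Q(\sqrt{-5})$ and $\mathbb Q(\sqrt{-23})$. $\blacksquare$
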